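
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[lemma]{Example}
\newtheorem{remark}[lemma]{Remark}

\title{Matrices with a prescribed determinant and entries\\ in an arbitrary finite set of real numbers}


\begin{abstract}
For a set $\mathcal X$ of $X$ real numbers, let $D_n(\mathcal X)$ be the largest number of $n\times n$ matrices with entries in $\mathcal X$ that share one value of the determinant. We prove that $D_n(\mathcal X)\ll X^{n^2-\log_2 n}$, with an implied constant depending only on $n$. This confirms a conjecture posed by Shkredov and Shparlinski, with the best possible absolute constant. The saving is in fact linear in $n$: for $n\ge2$ we show that $D_n(\mathcal X)\ll X^{n^2-n+2}$, while geometric progressions give $D_n(\mathcal X)\gg X^{n^2-n+1}$. For singular matrices, and more generally for $m\times n$ matrices of rank at most $w<m\le n$, we find the exact exponent of $X$, up to powers of $\log X$. The proof is elementary. It cuts the grid $\mathcal X^n$ into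 dyadic boxes by means of the order of $\mathbb R$, and records for each point of a flat the scales at which nearby points of the flat span it.
\end{abstract}

\section{The question and the results}

Let $\mathcal X\subseteq\mathbb R$ be a finite set with $\#\mathcal X=X$. For $n\ge1$ and $d\in\mathbb R$ put
\[
D_n(\mathcal X,d)=\#\{\mathbf X\in\mathcal X^{n\times n}:\ \det\mathbf X=d\},\qquad
D_n(\mathcal X)=\max_{d\in\mathbb R}D_n(\mathcal X,d).
\]
The value $d=0$ is included in the maximum. How large can $D_n(\mathcal X)$ be in terms of $X$, if nothing is assumed about $\mathcal X$?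

Throughout, $A\ll B$ means $|A|\le CB$ with a constant $C$ that may depend on $n$ but not on $\mathcal X$ or $X$ (nor on $d$), $\log$ is the natural logarithm, and $t^+=\max(t,0)$.

There are $X^{n^2}$ matrices in all, so the question is how much is saved over $X^{n^2}$. Two examples set the scale.

For $\mathcal X=\{1,\dots,X\}$ the determinant is an integer of absolute value at most $n!\,X^n$. By the pigeonhole principle some value is taken $\gg X^{n^2-n}$ times, and it is known that $D_n(\mathcal X)\ll X^{n^2-n}\log X$. So the saving is $n$, up to a logarithm.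

For $n\ge2$ and a geometric progression $\mathcal X=\{\gamma,\gamma^2,\dots,\gamma^X\}$ with $\gamma\ne0,\pm1$, one row can easily be a multiple of another, and this gives $D_n(\mathcal X,0)\gg X^{n^2-n+1}$ (see Theorem~\ref{thm:rank}). So the saving is at most $n-1$ for general sets, and one may guess that it is not much smaller than this.

For arbitrary $\mathcal X$ and $n\ge4$ the bound $D_n(\mathcal X)\ll X^{n^2-2+2/n}$ is known. Its saving stays bounded as $n$ grows. The following conjecture, posed in \cite{SS}, asks for an unbounded saving: \emph{there is an absolute constant $c>0$, independent of $n$ and $\mathcal X$, such that}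
\[
D_n(\mathcal X)\ll X^{n^2-c\log n}
\]
\emph{for every finite set $\mathcal X\subseteq\mathbb R$.} We prove it.

\begin{theorem}\label{thm:conj}
For all $n\ge1$ and all finite $\mathcal X\subseteq\mathbb R$ with $\#\mathcal X=X$,
\[
D_n(\mathcal X)\ll X^{n^2-\log_2 n}.
\]
So the conjecture holds with $c=1/\log2$, and this is the largest value of $c$ that works for all $n$.
\end{theorem}

The constant $1/\log 2$ is dictated by $n=2$ alone. The theorem follows from a saving that is linear in $n$.

\begin{theorem}\label{thm:all}
For $n\ge2$ and $X\ge2$,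
\[
D_n(\mathcal X)\ll X^{n^2-n+2-\frac3{n+1}}(\log X)^{(n-2)(n+1)}.
\]
In particular $D_n(\mathcal X)\ll X^{n^2-n+2}$.
\end{theorem}

For singular matrices we lose only logarithms. Here the method counts rectangular matrices of small rank as well.

\begin{theorem}\label{thm:rank}
Let $1\le w<m\le n$ and $X\ge2$. The number $N_{m,n}(\mathcal X;w)$ of matrices in $\mathcal X^{m\times n}$ of rank at most $w$ satisfies
\[
N_{m,n}(\mathcal X;w)\ll X^{nw+m-w}(\log X)^{(w-2)^+(m-1)+w-1}.
\]
For $\mathcal X=\{\gamma,\dots,\gamma^X\}$ with $\gamma\ne0,\pm1$ one has $N_{m,n}(\mathcal X;w)\gg X^{nw+m-w}$. In particular $D_2(\mathcal X,0)\ll X^3$, and for $n\ge3$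
\[
D_n(\mathcal X,0)\ll X^{n^2-n+1}(\log X)^{n^2-3n+1}.
\]
The exponent $n^2-n+1$ is optimal.
\end{theorem}

Let $s_n$ be the supremum of all $s$ such that $D_n(\mathcal X)\ll X^{n^2-s}$ for all $\mathcal X$. Theorems \ref{thm:all} and \ref{thm:rank} give
\[
n-2+\frac3{n+1}\ \le\ s_n\ \le\ n-1\qquad(n\ge2).
\]
We do not decide whether $s_n=n-1$ for $n\ge3$; the gap concerns only $d\ne0$. We also do not decide whether the logarithms in Theorem~\ref{thm:rank} can be removed.

\begin{remark}
The upper bounds remain true if the $(i,j)$ entry is taken from its own set $\mathcal X_{ij}\subseteq\mathbb R$ with $\#\mathcal X_{ij}\le X$: apply them to $\bigcup_{i,j}\mathcal X_{ij}$, which has at most $n^2X$ elements. (If the union has fewer than two elements, there is at most one matrix.)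
\end{remark}

\begin{remark}
In Theorem~\ref{thm:rank} some restriction on $m$ is needed if $w\ge2$. For $2\le w\le n$ the subspace $V=\{x_1=x_2=\dots=x_{n-w+1}\}$ of $\mathbb R^n$ has dimension $w$ and contains $X^w$ points of $\mathcal X^n$. So there are at least $X^{wm}$ matrices in $\mathcal X^{m\times n}$ of rank at most $w$, and $wm>nw+m-w$ as soon as $(w-1)m>w(n-1)$.
\end{remark}

Section~\ref{sec:model} shows the main idea on singular $3\times3$ matrices. Section~\ref{sec:cells} develops it in all dimensions. Sections \ref{sec:linear}, \ref{sec:rank} and \ref{sec:nonzero} prove Theorems \ref{thm:rank} and \ref{thm:all}, and Section~\ref{sec:conj} deduces Theorem~\ref{thm:conj}.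

\section{The idea: singular $3\times3$ matrices}\label{sec:model}

We show by hand that if $0\notin\mathcal X$ and $X\ge2$, then there are $\ll X^7\log X$ singular matrices in $\mathcal X^{3\times3}$.

All entries are non-zero, so the rank is at least $1$. A matrix of rank $1$ is determined by its first row and the first entries of the other two rows, so there are at most $X^5$ such matrices. A matrix of rank $2$ has two independent rows, and the remaining row lies in the plane $V$ that they span. Write $v(V)=\#(V\cap\mathcal X^3)$. The matrices of rank $2$ with $v(V)<8X$ number at most $3\cdot X^6\cdot8X$. It remains to treat rich planes. For $u\ge8X$ let $N_u$ be the number of planes $V\ni0$ with $u\le v(V)<2u$. Each of them contains all three rows of at most $(2u)^3$ matrices, so it suffices to prove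
\begin{equation}\label{eq:model}
N_u\ll X^7/u^3 ,
\end{equation}
and to sum over the $O(\log X)$ values $u=8X\cdot2^i$, $i\ge0$, with $u\le X^2$. Larger $u$ do not occur, because $v(V)\le X^2$, as the next paragraph shows. So let $8X\le u\le X^2$, and let $V$ be a plane counted by $N_u$.

\medskip
\noindent\textbf{Slices.} Cut $\mathcal X^3$ into the $X$ slices $x_3=c$ with $c\in\mathcal X$. Since $c\ne0$ and $0\in V$, the plane $V$ meets the plane $x_3=c$ in a line or not at all. So $V\cap\mathcal X^3$ is a disjoint union of at most $X$ sets, each of which consists of the points of a grid $\mathcal X\times\mathcal X$ on a line and so has at most $X$ points. Put $k=u/(2X)$, so that $4\le k\le X/2$, and call a slice rich if $V$ has at least $k$ points in it. The other slices together contain at most $Xk=u/2$ points of $V$, so the rich slices contain at least $u/2$.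

\medskip
\noindent\textbf{Close companions.} Let $T=\lfloor k/4\rfloor$. Then $k/8\le T\le X$. Cut $\mathcal X$, in its natural order, into $T$ blocks of consecutive elements, each of size at most $\lceil X/T\rceil\le2X/T\le16X/k$. This cuts each slice into $T^2$ boxes. We separate the blocks by $T-1$ vertical and $T-1$ horizontal lines that avoid the grid points. A line that contains grid points is none of these separators, so it is cut by them into at most $2T-1<k/2$ pieces. Hence it has grid points in fewer than $k/2$ boxes, \emph{although there are $T^2$ boxes}. So in a rich slice fewer than $k/2$ points of $V$, that is, fewer than half of them, are alone in their box. Altogether at least $u/4$ points $q\in V\cap\mathcal X^3$ have a companion: another point $q'$ of $V\cap\mathcal X^3$ in the same slice and in the same box.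

\medskip
\noindent\textbf{Counting.} The points $q\ne q'$ have the same third coordinate $c\ne0$, so they are linearly independent and determine $V$. There are $X^3$ choices for $q$ and then at most $(16X/k)^2$ choices for $q'$. Counting the pairs $(V,q)$ for which $q$ has a companion on $V$, we get
\[
N_u\cdot\frac u4\le X^3\Bigl(\frac{16X}k\Bigr)^2=\frac{1024\,X^7}{u^2},
\]
which is \eqref{eq:model}.

\medskip
The principle is that \emph{if a flat contains many grid points, then most of them have close companions on the flat, so a typical point of the flat together with little extra information determines the flat.} Three things change in general.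
\begin{enumerate}
\item For flats of dimension $\kappa\ge2$ no single scale is right. The points of the flat inside a box may lie on a line through several scales before they span more. We record the scale at which each dimension is reached.
\item The companions may span only a proper subspace of the space $V$ spanned by the chosen rows. The missing directions are then supplied by some of these rows.
\item For $d\neq0$ the last row lies not in $V$ but in a translate of $V$. A single point of the translate gives no vector of $V$, so the slicing gains nothing; this is the source of the gap in Theorem~\ref{thm:all}.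
\end{enumerate}

\section{Dyadic cells and profiles}\label{sec:cells}

From here until the end of Section~\ref{sec:nonzero}, fix $n\ge2$ and $\mathcal X=\{\xi_1<\dots<\xi_X\}$ with $X\ge2$, and put $L=\lceil\log_2X\rceil$. Then
\[
L\ge1,\qquad X\le2^L<2X,\qquad L\le2\log_2X\ll\log X .
\]

\subsection{Cells and the crossing lemma}

For $0\le\ell\le L$, the \emph{blocks of level $\ell$} are the non-empty sets $\{\xi_i:\ k2^\ell<i\le(k+1)2^\ell\}$ with $k\ge0$ an integer. For $1\le M\le n$, a \emph{cell of level $\ell$} in $\mathcal X^M$ is a product of $M$ blocks of level $\ell$. The cell of level $\ell$ that contains $q\in\mathcal X^M$ is denoted by $C_\ell(q)$. Directly from the definition: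
\begin{itemize}
\item the cells of a given level partition $\mathcal X^M$, and $C_{\ell'}(q)\subseteq C_\ell(q)$ for $\ell'\le\ell$;
\item $\#C_\ell(q)\le2^{M\ell}$, $C_0(q)=\{q\}$ and $C_L(q)=\mathcal X^M$;
\item a block of level $\ell$ is a union of at most $2^{\ell-\ell'}$ consecutive blocks of level $\ell'\le\ell$.
\end{itemize}

A \emph{flat} is a non-empty affine subspace of $\mathbb R^M$, and $\operatorname{aff}Q$ denotes the smallest flat containing a non-empty set $Q$. A cell of level $\ell$ contains up to $2^{M(\ell-\ell')}$ cells of level $\ell'$. The next lemma says that an $i$-dimensional flat meets at most a constant times $2^{i(\ell-\ell')}$ of them. It is the only place where we use that the blocks are consecutive in the order of $\mathbb R$.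

\begin{lemma}[Crossing]\label{lem:cross}
Let $F\subseteq\mathbb R^M$ be a flat of dimension at most $i$, let $C$ be a cell of level $\ell$, and let $0\le\ell'\le\ell$. At most $(M2^{\ell-\ell'})^i$ cells of level $\ell'$ contained in $C$ contain a point of $F$.
\end{lemma}

\begin{proof}
Put $T=2^{\ell-\ell'}$ and $j=\dim F\le i$. In each coordinate $k$, choose a real number $\eta\notin\mathcal X$ strictly between every two consecutive level-$\ell'$ blocks inside the $k$-th factor of $C$. This gives $s\le M(T-1)$ hyperplanes $\{x_k=\eta\}$, none of which contains a point of $\mathcal X^M$. Two points of $C$ in different cells of level $\ell'$ lie strictly on opposite sides of one of these hyperplanes.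

If one of the hyperplanes contains $F$, then $F\cap\mathcal X^M=\emptyset$ and there is nothing to prove. Otherwise each of them meets $F\cong\mathbb R^j$ in a hyperplane of $F$ or not at all. Points of $F\cap C$ in different cells of level $\ell'$ lie in different connected components of what remains of $F$. So the number of cells in question is at most the largest number $R(s,j)$ of connected components of $\mathbb R^j$ minus at most $s$ hyperplanes.

We have $R(0,j)=R(s,0)=1$. Let $s,j\ge1$, and add a new hyperplane $H$ to an arrangement of at most $s-1$ others in $\mathbb R^j$. The old regions are convex, and $H$ splits in two exactly those that it meets. Each of these intersects $H$ in one region of the arrangement that the other hyperplanes induce on $H\cong\mathbb R^{j-1}$, and every region of the induced arrangement arises exactly once in this way. Hence $R(s,j)\le R(s-1,j)+R(s-1,j-1)$. By induction, with Pascal's rule,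
\[
R(s,j)\le\sum_{t=0}^j\binom st\le\sum_{t=0}^j\binom jt s^t=(s+1)^j .
\]
The middle inequality holds because $\binom st\le s^t/t!$ and $\binom jt\ge1/t!$ for $t\le j$. Finally $s+1\le M(T-1)+1\le MT$ and $(MT)^j\le(MT)^i$.
\end{proof}

\subsection{Profiles}

Let $\emptyset\ne Q\subseteq\mathcal X^M$, let $\kappa=\dim\operatorname{aff}Q$, and let $q\in Q$. The number $\dim\operatorname{aff}(Q\cap C_\ell(q))$ is non-decreasing in $\ell$. It is $0$ for $\ell=0$ and $\kappa$ for $\ell=L$. For $1\le i\le\kappa$ let
\[
\ell_i=\min\{\ell:\ \dim\operatorname{aff}(Q\cap C_\ell(q))\ge i\}.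
\]
Then $1\le\ell_1\le\dots\le\ell_\kappa\le L$. We call $\boldsymbol\ell=(\ell_1,\dots,\ell_\kappa)$ the \emph{profile of $q$ in $Q$} and put $|\boldsymbol\ell|=\ell_1+\dots+\ell_\kappa$. For $\kappa=0$ the profile is empty and $|\boldsymbol\ell|=0$.

\begin{example}
Let $X$ be even, $M=2$ and $Q=\mathcal X\times\{\xi_1,\xi_X\}$, two far-apart rows of a grid. Every $q\in Q$ has a neighbor on its own row in its level-$1$ cell, so $\ell_1=1$. But $\xi_1$ and $\xi_X$ are not in a common block of level $L-1$, because $X>2^{L-1}$, so $\ell_2=L$. Looking at one scale $0<\ell<L$ would show companions but would not show the flat $\operatorname{aff}Q=\mathbb R^2$.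
\end{example}

In general, a \emph{profile of length $\kappa$} is any non-decreasing sequence in $\{1,\dots,L\}^\kappa$. Three simple facts will be used:
\begin{align}
&\text{there are at most $L^\kappa$ profiles of length $\kappa$;}\label{eq:P1}\\
&\text{at most $L^{(\kappa-1)^+}$ of them have a prescribed value of $|\boldsymbol\ell|$;}\label{eq:P2}\\
&\text{always } 2^{|\boldsymbol\ell|}\le2^{L\kappa}\le(2X)^\kappa.\label{eq:P3}
\end{align}
For \eqref{eq:P2} with $\kappa\ge1$, note that the first $\kappa-1$ terms and the sum determine the last term.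

For $q\in\mathcal X^M$ and a profile $\boldsymbol\ell$ of length $\kappa$, let $\mathcal F(q,\boldsymbol\ell)$ be the set of all $\kappa$-dimensional flats of the form $\operatorname{aff}\{q,q_1,\dots,q_\kappa\}$ with $q_i\in C_{\ell_i}(q)$ for $1\le i\le\kappa$. This set depends only on $\mathcal X$, $q$ and $\boldsymbol\ell$, and
\begin{equation}\label{eq:flats}
\#\mathcal F(q,\boldsymbol\ell)\le\prod_{i=1}^\kappa2^{M\ell_i}=2^{M|\boldsymbol\ell|}.
\end{equation}
By part (c) of the next proposition, $\operatorname{aff}Q$ is one of these flats if $\boldsymbol\ell$ is the profile of $q$ in $Q$. So $2^{|\boldsymbol\ell|}$ measures how much information is needed, besides $q$ and $\boldsymbol\ell$, to find $\operatorname{aff}Q$. Part (b) says that this information is small for most points of a large set $Q$: for at least half of the points, $2^{|\boldsymbol\ell|}$ is at most $X^\kappa/\#Q$ up to constants and logarithms. This is the general form of the close companions of Section~\ref{sec:model}.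

\begin{proposition}\label{prop:companions}
Let $A=4^nn^{n(n+1)/2}$. Let $\emptyset\ne Q\subseteq\mathcal X^M$ with $1\le M\le n$, and let $\kappa=\dim\operatorname{aff}Q$.
\begin{enumerate}
\item[(a)] For each profile $\boldsymbol\ell$ of length $\kappa$, at most $AX^\kappa2^{-|\boldsymbol\ell|}$ points of $Q$ have profile $\boldsymbol\ell$ in $Q$.
\item[(b)] For each real $\lambda>0$, at most $2AL^{(\kappa-1)^+}\lambda$ points of $Q$ have a profile $\boldsymbol\ell$ in $Q$ with $2^{|\boldsymbol\ell|}>X^\kappa/\lambda$.
\item[(c)] If $q\in Q$ has profile $\boldsymbol\ell$ in $Q$, then $\operatorname{aff}Q\in\mathcal F(q,\boldsymbol\ell)$.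
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $G$ be the set of points of $Q$ with profile $\boldsymbol\ell$, and put $\ell_{\kappa+1}=L+1$. We descend through the levels $\ell_{\kappa+1}-1,\ell_\kappa-1,\dots,\ell_1-1$; for $i\le\kappa$, the level $\ell_i-1$ is the last one before dimension $i$ is reached. For $1\le i\le\kappa+1$ let $\mathcal C_i$ be the set of cells of level $\ell_i-1$ that contain a point of $G$. Since $\mathcal X^M$ is the only cell of level $L$, we have $\#\mathcal C_{\kappa+1}\le1$.

Let $0\le i\le\kappa$ and $C\in\mathcal C_{i+1}$. We claim that $\dim\operatorname{aff}(Q\cap C)\le i$. This is trivial for $i=\kappa$. For $i<\kappa$ we have $C=C_{\ell_{i+1}-1}(q)$ for some $q\in G$, and the claim follows from the minimality of $\ell_{i+1}$.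

Let $1\le i\le\kappa$. Every cell of $\mathcal C_i$ lies in some $C\in\mathcal C_{i+1}$ and contains a point of $Q\cap C$, hence a point of the flat $\operatorname{aff}(Q\cap C)$, whose dimension is at most $i$. By Lemma~\ref{lem:cross},
\[
\#\mathcal C_i\le\#\mathcal C_{i+1}\cdot(M2^{\ell_{i+1}-\ell_i})^i .
\]
By the claim with $i=0$, each cell of $\mathcal C_1$ contains exactly one point of $Q$, so $\#G\le\#\mathcal C_1$. Summation by parts gives $\sum_{i=1}^\kappa i(\ell_{i+1}-\ell_i)=\kappa(L+1)-|\boldsymbol\ell|$. Multiplying the inequalities and using $2^{L+1}\le4X$ and $\kappa\le M\le n$, we get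
\[
\#G\le M^{\kappa(\kappa+1)/2}\,2^{\kappa(L+1)-|\boldsymbol\ell|}\le M^{\kappa(\kappa+1)/2}(4X)^\kappa2^{-|\boldsymbol\ell|}\le AX^\kappa2^{-|\boldsymbol\ell|}.
\]

(b) By (a) and \eqref{eq:P2}, at most $L^{(\kappa-1)^+}AX^\kappa2^{-s}$ points have a profile with $|\boldsymbol\ell|=s$. Sum over the integers $s\ge0$ with $X^\kappa2^{-s}<\lambda$. For these $s$ the numbers $X^\kappa2^{-s}$ form a geometric series with ratio $\frac12$ and first term less than $\lambda$, so their sum is at most $2\lambda$.

(c) Choose $q_1,\dots,q_\kappa$ successively. The set $Q\cap C_{\ell_i}(q)$ has affine dimension at least $i$, so it contains a point $q_i$ outside the $(i-1)$-dimensional flat $\operatorname{aff}\{q,q_1,\dots,q_{i-1}\}$. The flat $\operatorname{aff}\{q,q_1,\dots,q_\kappa\}$ lies in $\operatorname{aff}Q$ and also has dimension $\kappa$, so the two are equal.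
\end{proof}

\section{Linear subspaces rich in grid points}\label{sec:linear}

For $1\le w\le n$ let $\mathcal I_w$ be the set of linearly independent tuples $\mathbf R=(R_1,\dots,R_w)\in(\mathcal X^n)^w$. Put
\[
V(\mathbf R)=\operatorname{span}(R_1,\dots,R_w),\qquad v(\mathbf R)=\#(V(\mathbf R)\cap\mathcal X^n).
\]
Up to the choice of $w$ independent rows, matrices of rank $w$ with $w+p$ rows are counted by the moments
\[
T_{w,p}=\sum_{\mathbf R\in\mathcal I_w}v(\mathbf R)^p .
\]
Indeed, $T_{w,p}$ is the number of $(w+p)$-tuples of vectors of $\mathcal X^n$ in which the first $w$ are independent and the other $p$ lie in their span.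

Our companions will produce a subspace $U\subseteq V(\mathbf R)$, possibly a proper one. The next lemma counts the tuples $\mathbf R$ that are compatible with a given $U$. It is essential that $v(\mathbf R)$ is bounded from above: once $V(\mathbf R)$ is known, each further row has only $v(\mathbf R)$ choices.

\begin{lemma}\label{lem:tuples}
Let $1\le w\le n$, let $U\subseteq\mathbb R^n$ be a linear subspace of dimension $k\le w$, and let $u>0$. Then
\[
\#\{\mathbf R\in\mathcal I_w:\ U\subseteq V(\mathbf R),\ v(\mathbf R)\le u\}\le2^wX^{n(w-k)}u^k .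
\]
\end{lemma}

\begin{proof}
The images of $R_1,\dots,R_w$ span $V(\mathbf R)/U$, which has dimension $w-k$. So there is a set $I$ of $w-k$ indices with $V(\mathbf R)=U+\operatorname{span}(R_i:i\in I)$. There are at most $2^w$ choices for $I$ and at most $X^{n(w-k)}$ choices for $(R_i)_{i\in I}$. These determine $V=V(\mathbf R)$, which must satisfy $\#(V\cap\mathcal X^n)\le u$. Each of the remaining $k$ vectors lies in $V\cap\mathcal X^n$ and has at most $u$ choices.
\end{proof}

\begin{proposition}\label{prop:moment}
Let $w,p\ge1$ with $w+p\le n$. Then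
\[
T_{w,p}\ll X^{nw+p}\,L^{(w-2)^+(w+p-1)+w-1}.
\]
\end{proposition}

The idea is to apply Proposition~\ref{prop:companions} to the points of $V=V(\mathbf R)$. Applied directly to $V\cap\mathcal X^n$, it would be wasteful: it may describe a $w$-dimensional flat by a point $q$ and $w$ companions, although $w$ vectors in all suffice, since $V$ contains $0$. As in Section~\ref{sec:model}, we therefore work in slices $x_j=c$ with $c\ne0$. The grid points of $V$ in such a slice span a flat of dimension at most $w-1$ that avoids the origin, so $q$ and its at most $w-1$ companions are linearly independent.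

\begin{proof}
Fix $\mathbf R\in\mathcal I_w$, and write $V=V(\mathbf R)$, $v=v(\mathbf R)$ and $Q^*=(V\cap\mathcal X^n)\setminus\{0\}$. Since $R_1\in Q^*$, we have $v\le\#Q^*+1\le2\,\#Q^*$.

\medskip
\noindent\textbf{Slices.} For $x\in\mathbb R^n$ let $x^{(j)}\in\mathbb R^{n-1}$ be $x$ with its $j$-th coordinate deleted. For $1\le j\le n$ and $c\in\mathcal X$ put
\[
Q_{j,c}=\{x^{(j)}:\ x\in V\cap\mathcal X^n,\ x_j=c\}\subseteq\mathcal X^{n-1}.
\]
For $c\ne0$ and a $\kappa$-dimensional flat $F\subseteq\mathbb R^{n-1}$, let $U(j,c,F)$ be the linear span of the set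
\[
\{x\in\mathbb R^n:\ x_j=c,\ x^{(j)}\in F\}.
\]
This set is a $\kappa$-dimensional flat that does not contain $0$, because $c\ne0$. Hence $\dim U(j,c,F)=\kappa+1$. If $Q_{j,c}\ne\emptyset$ and $F=\operatorname{aff}Q_{j,c}$, the set is the affine hull of points of $V$, so
\begin{equation}\label{eq:UV}
U(j,c,F)\subseteq V,\qquad\text{and therefore}\qquad \kappa=\dim\operatorname{aff}Q_{j,c}\le w-1 .
\end{equation}

\medskip
\noindent\textbf{Classes and good points.} For $q\in Q^*$ let $j$ be the least index with $q_j\ne0$, let $\kappa=\dim\operatorname{aff}Q_{j,q_j}$, and let $\boldsymbol\ell$ be the profile of $q^{(j)}$ in $Q_{j,q_j}$ (so $M=n-1$). The triple $(j,\kappa,\boldsymbol\ell)$ is the \emph{class} of $q$. Put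
\[
\theta=8nAL^{(w-2)^+},\qquad u_{\kappa,s}=\theta X^{\kappa+1}2^{-s},
\]
and call $q$ \emph{good} if $v\le u_{\kappa,|\boldsymbol\ell|}$. For a point that is not good, $2^{|\boldsymbol\ell|}>X^\kappa/\lambda$ with $\lambda=v/(\theta X)$. By \eqref{eq:UV} we have $(\kappa-1)^+\le(w-2)^+$. So by Proposition~\ref{prop:companions}(b) each of the at most $nX$ non-empty sets $Q_{j,c}$ with $c\ne0$ contributes at most $2AL^{(w-2)^+}\lambda$ such points. Hence the number of points of $Q^*$ that are not good is at most
\[
nX\cdot2AL^{(w-2)^+}\cdot\frac v{\theta X}=\frac v4 .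
\]
Since $\#Q^*\ge v/2$, there are at least $v/4$ good points, and therefore
\[
v^p\le4\sum_{q\ \mathrm{good}}v^{p-1}.
\]

\medskip
\noindent\textbf{Summation over $\mathbf R$.} Let $q$ be a good point of class $(j,\kappa,\boldsymbol\ell)$ and put $F=\operatorname{aff}Q_{j,q_j}$ and $u=u_{\kappa,|\boldsymbol\ell|}$. Then $v\le u$, $F\in\mathcal F(q^{(j)},\boldsymbol\ell)$ by Proposition~\ref{prop:companions}(c), and $U(j,q_j,F)\subseteq V(\mathbf R)$. The set $\mathcal F(q^{(j)},\boldsymbol\ell)$ does not depend on $\mathbf R$. So we may fix the class, $q$ and $F$, and sum over $\mathbf R$ first: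
\[
T_{w,p}\le4\sum_{(j,\kappa,\boldsymbol\ell)}u^{p-1}\sum_{\substack{q\in\mathcal X^n\\ q_j\ne0}}\ \sum_{F\in\mathcal F(q^{(j)},\boldsymbol\ell)}\#\{\mathbf R\in\mathcal I_w:\ U(j,q_j,F)\subseteq V(\mathbf R),\ v(\mathbf R)\le u\}.
\]
Here $1\le j\le n$, $0\le\kappa\le w-1$, and $\boldsymbol\ell$ runs through the profiles of length $\kappa$. There are at most $X^n$ points $q$, at most $2^{(n-1)|\boldsymbol\ell|}$ flats $F$ for each of them by \eqref{eq:flats}, and Lemma~\ref{lem:tuples} applies with $k=\kappa+1\le w$. The contribution of one class is therefore at most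
\begin{multline*}
4u^{p-1}\cdot X^n\cdot2^{(n-1)|\boldsymbol\ell|}\cdot2^wX^{n(w-\kappa-1)}u^{\kappa+1}\\
=2^{w+2}\,\theta^{\kappa+p}\,X^{(\kappa+1)(\kappa+p)+n(w-\kappa)}\,\bigl(2^{|\boldsymbol\ell|}\bigr)^{n-1-\kappa-p}.
\end{multline*}
Here the hypothesis $w+p\le n$ enters: $n-1-\kappa-p\ge n-w-p\ge0$, so we may insert $2^{|\boldsymbol\ell|}\le(2X)^\kappa$ from \eqref{eq:P3}. The exponent of $X$ becomes
\begin{multline*}
(\kappa+1)(\kappa+p)+n(w-\kappa)+\kappa(n-1-\kappa-p)\\
=(\kappa^2+\kappa p+\kappa+p)+(nw-n\kappa)+(n\kappa-\kappa-\kappa^2-\kappa p)=nw+p .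
\end{multline*}
Since $\theta^{\kappa+p}\ll L^{(w-2)^+(w+p-1)}$, each class contributes $\ll L^{(w-2)^+(w+p-1)}X^{nw+p}$. By \eqref{eq:P1} there are at most $n\sum_{\kappa=0}^{w-1}L^\kappa\le nwL^{w-1}$ classes.
\end{proof}

The value $2^{|\boldsymbol\ell|}\approx X^\kappa$, which dominates our bound if $n-1-\kappa-p>0$, corresponds to $u\approx X$ up to constants and logarithms. This fits the extremal example, where $V$ contains about $X$ multiples of one vector. If $w+p=n$ and $\kappa=w-1$, then $n-1-\kappa-p=0$ and the bound is the same at all scales, as in \eqref{eq:model}.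

\section{Matrices of small rank: proof of Theorem~\ref{thm:rank}}\label{sec:rank}

\noindent\textbf{Upper bound.} A matrix in $\mathcal X^{m\times n}$ of rank exactly $w'$ with $1\le w'\le w$ has $w'$ linearly independent rows, and the other $m-w'$ rows lie in their span. There is at most one matrix of rank $0$. Hence
\[
N_{m,n}(\mathcal X;w)\le1+\sum_{w'=1}^w\binom m{w'}T_{w',\,m-w'} .
\]
Proposition~\ref{prop:moment} applies with $p=m-w'$, because $m-w'\ge m-w\ge1$ and $w'+(m-w')=m\le n$. It gives
\[
T_{w',m-w'}\ll X^{nw'+m-w'}L^{(w'-2)^+(m-1)+w'-1}.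
\]
Both exponents are non-decreasing in $w'$, and $L\ll\log X$. This gives the upper bound.

\medskip
\noindent\textbf{Lower bound.} Let $\mathcal X=\{\gamma,\dots,\gamma^X\}$. Since $\gamma\ne0,\pm1$, these are $X$ distinct numbers. Take the first row $(\gamma^{x_1},\dots,\gamma^{x_n})$ with $1\le x_i\le\lceil X/2\rceil$, take rows $2,\dots,w$ arbitrary in $\mathcal X^n$, and let each of the last $m-w$ rows be $\gamma^t$ times the first row, with some $0\le t\le\lfloor X/2\rfloor$ depending on the row. Different choices give different matrices. All entries are in $\mathcal X$, because $1\le x_i+t\le X$. The rank is at most $w$. The number of these matrices is at least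
\[
(X/2)^n\,X^{n(w-1)}\,(X/2)^{m-w}\gg X^{nw+m-w}.
\]

\medskip
\noindent\textbf{Singular square matrices.} Let $m=n$ and $w=n-1$. Then $N_{n,n}(\mathcal X;n-1)=D_n(\mathcal X,0)$ and $nw+m-w=n^2-n+1$. The exponent of the logarithm is
\begin{equation}\label{eq:En}
E_n=(n-3)^+(n-1)+n-2 ,
\end{equation}
which equals $0$ for $n=2$ and $n^2-3n+1$ for $n\ge3$. The lower bound shows that the exponent $n^2-n+1$ is optimal. \qed

\section{Non-zero determinants: proof of Theorem~\ref{thm:all}}\label{sec:nonzero}

\noindent\textbf{The case $d=0$.} It follows from Theorem~\ref{thm:rank}: we have $1\le2-\frac3{n+1}$ for $n\ge2$, and $E_n\le(n-2)(n+1)$. The latter is an equality for $n=2$, and for $n\ge3$ it reads $n^2-3n+1\le n^2-n-2$, that is, $3\le2n$.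

\medskip
\noindent\textbf{Reduction to grid points on hyperplanes.} Let $d\ne0$. In a matrix with determinant $d$ the first $n-1$ rows form a tuple $\mathbf R\in\mathcal I_{n-1}$. For such $\mathbf R$ the map $x\mapsto\det(R_1,\dots,R_{n-1},x)$ is a non-zero linear form with kernel $V(\mathbf R)$. Hence
\[
H(\mathbf R)=\{x\in\mathbb R^n:\ \det(R_1,\dots,R_{n-1},x)=d\}
\]
is a translate of $V(\mathbf R)$. With $Q(\mathbf R)=H(\mathbf R)\cap\mathcal X^n$ and $r(\mathbf R)=\#Q(\mathbf R)$ we have
\[
D_n(\mathcal X,d)=\sum_{\mathbf R\in\mathcal I_{n-1}}r(\mathbf R).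
\]

Suppose that $r(\mathbf R)$ is large. Then Proposition~\ref{prop:companions} finds close companions in $Q(\mathbf R)$, and their differences give a subspace of $V(\mathbf R)$. But to count tuples with Lemma~\ref{lem:tuples} we need an upper bound for $v(\mathbf R)$, and now $v(\mathbf R)$ and $r(\mathbf R)$ count points on different hyperplanes. If $v(\mathbf R)$ is much smaller than $r(\mathbf R)$, the lemma is efficient. The sum of $r(\mathbf R)$ over the other tuples is controlled by $\sum v(\mathbf R)=T_{n-1,1}$, which is already bounded. So let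
\[
a=X^{(2n-1)/(n+1)}=X^{2-3/(n+1)},\qquad b=a/X,
\]
and split the sum into three parts:
\begin{itemize}
\item $\Sigma_1$: tuples with $r(\mathbf R)\le a$;
\item $\Sigma_2$: tuples with $r(\mathbf R)>a$ and $r(\mathbf R)\le b\,v(\mathbf R)$;
\item $\Sigma_3$: tuples with $r(\mathbf R)>a$ and $v(\mathbf R)<r(\mathbf R)/b$.
\end{itemize}
The choice of $a$ and $b$ comes from balancing. Up to logarithms, the first two parts will be at most $aX^{n^2-n}$ and $bX^{n^2-n+1}$, and these agree for $b=a/X$. With this $b$ the third part will be at most $X^{n^2+n-1}a^{-n}$, which agrees with them for $a^{n+1}=X^{2n-1}$.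

\medskip
\noindent\textbf{The first two sums.} Trivially $\Sigma_1\le aX^{n(n-1)}=aX^{n^2-n}$. By Proposition~\ref{prop:moment} with $w=n-1$ and $p=1$, and with $E_n$ from \eqref{eq:En},
\[
\Sigma_2\le b\,T_{n-1,1}\ll bX^{n^2-n+1}L^{E_n}=aX^{n^2-n}L^{E_n}.
\]

\medskip
\noindent\textbf{The third sum: good points.} Fix $\mathbf R$ counted in $\Sigma_3$. Let $Q=Q(\mathbf R)$, $r=r(\mathbf R)$, $K=\operatorname{aff}Q\subseteq H(\mathbf R)$ and $\kappa=\dim K\le n-1$. In this section put
\[
\theta=4AL^{n-2},\qquad u_{\kappa,s}=\theta X^\kappa2^{-s},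
\]
and call $q\in Q$ with profile $\boldsymbol\ell$ in $Q$ (now $M=n$) \emph{good} if $r\le u_{\kappa,|\boldsymbol\ell|}$. For a point that is not good, $2^{|\boldsymbol\ell|}>X^\kappa/\lambda$ with $\lambda=r/\theta$. By Proposition~\ref{prop:companions}(b), and since $(\kappa-1)^+\le n-2$, there are at most $2AL^{n-2}\,r/\theta=r/2$ such points. Hence
\[
r\le2\,\#\{\text{good }q\in Q\}.
\]

Let $q$ be good with profile $\boldsymbol\ell$, and put $u=u_{\kappa,|\boldsymbol\ell|}$. Then:
\begin{itemize}
\item $u\ge r>a$, and $v(\mathbf R)<r/b\le u/b$;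
\item $K\in\mathcal F(q,\boldsymbol\ell)$, by Proposition~\ref{prop:companions}(c);
\item the direction space $\vec K=K-K$ has dimension $\kappa$ and lies in $V(\mathbf R)$, because $K\subseteq H(\mathbf R)$ and $H(\mathbf R)$ is a translate of $V(\mathbf R)$.
\end{itemize}
In the proof of Proposition~\ref{prop:moment}, $\kappa$ companions gave a subspace of dimension $\kappa+1$. Here they give one of dimension $\kappa$ only.

\medskip
\noindent\textbf{The third sum: counting.} We sum over $\mathbf R$ first. There are $X^n$ points $q\in\mathcal X^n$ and, for each of them, at most $2^{n|\boldsymbol\ell|}$ flats $K\in\mathcal F(q,\boldsymbol\ell)$. For each pair $(q,K)$, Lemma~\ref{lem:tuples} with $w=n-1$, $U=\vec K$, $k=\kappa$ and with $u/b$ in place of $u$ bounds the number of tuples $\mathbf R$. Thus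
\begin{align*}
\Sigma_3&\le2\sum_{\kappa=0}^{n-1}\ \sum_{\boldsymbol\ell:\,u>a}X^n\,2^{n|\boldsymbol\ell|}\cdot2^{n-1}X^{n(n-1-\kappa)}\Bigl(\frac ub\Bigr)^\kappa\\
&=2^n\sum_{\kappa=0}^{n-1}\ \sum_{\boldsymbol\ell:\,u>a}X^{n(n-\kappa)}\,2^{n|\boldsymbol\ell|}\Bigl(\frac ub\Bigr)^\kappa,
\end{align*}
where $\boldsymbol\ell$ runs through the profiles of length $\kappa$ with $u=u_{\kappa,|\boldsymbol\ell|}>a$. Since $2^{|\boldsymbol\ell|}=\theta X^\kappa/u$, the summand equals
\[
X^{n(n-\kappa)}\cdot\theta^nX^{n\kappa}u^{-n}\cdot u^\kappa b^{-\kappa}=\theta^nX^{n^2}b^{-\kappa}u^{\kappa-n}.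
\]

For fixed $\kappa$ there are at most $L^{n-2}$ profiles with a given value $s=|\boldsymbol\ell|$, by \eqref{eq:P2}. As $s$ increases by $1$, $u_{\kappa,s}$ is halved, so $(u_{\kappa,s})^{\kappa-n}$ grows by the factor $2^{n-\kappa}\ge2$. Every term with $u_{\kappa,s}>a$ is less than $a^{\kappa-n}$. Hence
\[
\sum_{s\ge0:\ u_{\kappa,s}>a}(u_{\kappa,s})^{\kappa-n}\le2a^{\kappa-n}.
\]
Moreover $b^{-\kappa}a^{\kappa-n}=(a/b)^\kappa a^{-n}=X^\kappa a^{-n}\le X^{n-1}a^{-n}$. Collecting the factors and using $a^{-n}=aX^{-(2n-1)}$, we get
\[
\Sigma_3\le n\,2^{n+1}\,\theta^n\,L^{n-2}\,X^{n^2+n-1}a^{-n}=n\,2^{n+1}\,\theta^n\,L^{n-2}\,aX^{n^2-n}\ll L^{(n-2)(n+1)}\,aX^{n^2-n},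
\]
because $\theta^nL^{n-2}\ll L^{n(n-2)+(n-2)}$.

\medskip
\noindent\textbf{Conclusion.} Since $E_n\le(n-2)(n+1)$ and $L\ll\log X$, the three parts add up to
\[
D_n(\mathcal X,d)\ll aX^{n^2-n}(\log X)^{(n-2)(n+1)}=X^{n^2-n+2-\frac3{n+1}}(\log X)^{(n-2)(n+1)},
\]
uniformly in $d\ne0$. Together with the case $d=0$ this is the first bound of Theorem~\ref{thm:all}. Since $(\log X)^{(n-2)(n+1)}\ll X^{3/(n+1)}$, it implies $D_n(\mathcal X)\ll X^{n^2-n+2}$. \qed

\section{The conjecture: proof of Theorem~\ref{thm:conj}}\label{sec:conj}

If $X\le1$, then $D_n(\mathcal X)\le X^{n^2}=X^{n^2-\log_2n}$, since $n^2-\log_2n>0$. If $n=1$, then $D_1(\mathcal X)\le1\le X$ for $X\ge1$. Now let $X\ge2$ and $n\ge2$, and put $\sigma_n=n-2+\frac3{n+1}$, the saving in Theorem~\ref{thm:all}.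
\begin{itemize}
\item \emph{$n=2$.} Theorem~\ref{thm:all} has logarithmic exponent $0$ and $\sigma_2=1=\log_22$. So $D_2(\mathcal X)\ll X^3$, as required.
\item \emph{$n=3$.} Here $\sigma_3=\frac74>\log_23$, because $2^7=128>81=3^4$.
\item \emph{$n\ge4$.} Here $n\le2^{n-2}$, with equality for $n=4$ and then by induction. So $\log_2n\le n-2<\sigma_n$.
\end{itemize}
For $n\ge3$ we thus have $\sigma_n-\log_2n>0$, so $(\log X)^{(n-2)(n+1)}\ll X^{\sigma_n-\log_2n}$. Theorem~\ref{thm:all} then gives
\[
D_n(\mathcal X)\ll X^{n^2-\sigma_n}X^{\sigma_n-\log_2n}=X^{n^2-\log_2n}=X^{n^2-c\log n},\qquad c=\frac1{\log2}.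
\]

It remains to see that no larger $c$ works for all $n$. Let $n=2$. By Theorem~\ref{thm:rank} with $m=n=2$ and $w=1$, geometric progressions satisfy $D_2(\mathcal X)\ge D_2(\mathcal X,0)\gg X^3$. Letting $X\to\infty$, we see that any admissible $c$ satisfies $4-c\log2\ge3$, that is, $c\le1/\log2$. \qed

\begin{thebibliography}{9}
\bibitem{SS} Ilya D. Shkredov and Igor E. Shparlinski, \emph{On the determinants of matrices with elements from arbitrary sets}, arXiv:2408.04350 (2024).
\end{thebibliography}

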